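# Noetherian Hochschild cohomology forces a complete intersection

## 1. Algebras with $\mathfrak m^2=0$

Throughout, $k$ is a field and $R$ is a finite dimensional commutative local $k$-algebra with residue field $k$, maximal ideal $\mathfrak m$ and $e=\dim_k\mathfrak m/\mathfrak m^2$. So $R=k\oplus\mathfrak m$ and $\mathfrak m$ is nilpotent. Put $R^e=R\otimes_kR^{op}$. We study
$$HH^*(R)=\operatorname{Ext}^*_{R^e}(R,R),\qquad E=\operatorname{Ext}^*_R(k,k).$$
Two facts are given. First, $R$ is a complete intersection (ci), that is, a regular local ring modulo a regular sequence, if and only if $\dim_kE^n$ has polynomial growth. Second, if $R$ is ci then $HH^*(R)$ is Noetherian; we call this *the known fact*. The question of the lecture is the converse: if $HH^*(R)$ is Noetherian, must $R$ be ci? We begin with the algebras for which $\mathfrak m^2=0$, where a short argument works. First we need the language.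

**Derived categories.** Complexes are graded homologically, and $\Sigma X$ has $(\Sigma X)_i=X_{i-1}$ and differential $-\partial$. In the derived category $D(A)$ of a ring $A$ put $\operatorname{Hom}^n(X,Y)=\operatorname{Hom}_{D(A)}(X,\Sigma^nY)$. If $X$ is a bounded below complex of free modules, or if $Y$ is a bounded complex of injectives, this is the group of *chain maps of degree $n$* (maps $f:X_i\to Y_{i-n}$ with $\partial f=(-1)^nf\partial$) modulo homotopy. Degrees add under composition, and we do not write the shifts. We write $D=D(R)$.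

**Hochschild classes and their action.** Let $F\to R$ be a resolution by free $R^e$-modules. Then $HH^n(R)$ is the group of chain maps $F\to F$ of degree $n$ up to homotopy, or equally of cocycles $F_n\to R$ modulo coboundaries. The product is composition; it is graded-commutative, and $HH^0(R)=R$. As a complex of right $R$-modules, $F\to R$ is a homotopy equivalence, since both sides are bounded below and free. So for every complex $N$ of $R$-modules $F\otimes_RN\to N$ is a quasi-isomorphism, and $\chi\in HH^n(R)$, represented by $\tilde\chi:F\to F$, defines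
$$\chi_N:N\to\Sigma^nN\ \text{ in } D,\qquad\text{represented by }\ \tilde\chi\otimes1:F\otimes_RN\to F\otimes_RN .$$
Clearly $(\chi\chi')_N=\chi_N\chi'_N$. Moreover, for $\alpha\in\operatorname{Hom}^m(N,N')$,
$$\chi_{N'}\circ\alpha=(-1)^{nm}\,\alpha\circ\chi_N.\tag{1.1}$$
Indeed, let $\alpha$ be a chain map of degree $m$ and $(1\otimes\alpha)(f\otimes x)=(-1)^{m|f|}f\otimes\alpha x$. Then
$$(1\otimes\alpha)(\tilde\chi\otimes1)(f\otimes x)=(-1)^{m(|f|-n)}\tilde\chi f\otimes\alpha x=(-1)^{mn}(\tilde\chi\otimes1)(1\otimes\alpha)(f\otimes x).$$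
In particular quasi-isomorphisms commute with $\chi$, so (1.1) holds for all morphisms of $D$. There is no sign if $n$ is even.

**Bimodule maps to $k$.** By the same homotopy equivalence, $F\otimes_Rk$ is a free $R$-resolution of $k$. A bimodule map $F_n\to k$ kills $F_n\mathfrak m$, so $\operatorname{Hom}_{R^e}(F,k)=\operatorname{Hom}_R(F\otimes_Rk,k)$, which gives an isomorphism $\Phi:\operatorname{Ext}^*_{R^e}(R,k)\cong E$. For a cocycle $\varphi:F_n\to k$, the map on $F\otimes_Rk$ induced by $\varphi\tilde\chi$ is the one induced by $\varphi$ composed with $\tilde\chi\otimes1$. With (1.1),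
$$\Phi(\varphi\chi)=\Phi(\varphi)\chi_k=\pm\chi_k\Phi(\varphi).\tag{1.2}$$
We identify the two sides via $\Phi$. So $E$ is an $HH^*(R)$-module, on the right by $\varphi\chi=\varphi\chi_k$ or on the left by $\chi\cdot\varphi=\chi_k\varphi$. The two structures agree up to sign, so they have the same graded submodules and the same homogeneous generating sets. Applied to the projection $p:R\to k$, which corresponds to $1\in E^0$, (1.2) gives $\chi_k=\Phi(p\chi)$: to find $\chi_k$, reduce the values of a cocycle modulo $\mathfrak m$.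

**Proposition 1.1.** Let $\mathfrak m^2=0$. Then $HH^*(R)$ is Noetherian if and only if $e\le1$, if and only if $R$ is ci.

*Proof.* If $e\le1$, then $R$ is $k$ or $k[x]/(x^2)$. Both are ci, and the known fact applies. Let $e\ge2$.

**Step 1.** *We compute the algebra $E$.* From $0\to\mathfrak m\to R\to k\to0$ we get a triangle $\mathfrak m\to R\to k\xrightarrow{\eta}\Sigma\mathfrak m$. Every map $R\to k$ kills $\mathfrak m$, and $\operatorname{Ext}^n_R(R,k)=0$ for $n\ge1$. Hence $\varphi\mapsto\varphi\eta$ is an isomorphism $\operatorname{Ext}^n_R(\mathfrak m,k)\to E^{n+1}$ for all $n\ge0$. As $\mathfrak m\cong k^e$, we have $\eta=(\eta_1,\dots,\eta_e)$ with $\eta_a\in E^1$, and each element of $E^{n+1}$ is uniquely $\sum_a\varphi_a\eta_a$ with $\varphi_a\in E^n$. By induction the words of length $n$ in the $\eta_a$ form a basis of $E^n$. So $E$ is the free algebra on $\eta_1,\dots,\eta_e$, and $\dim_kE^n=e^n$. By the growth criterion $R$ is not ci.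

**Step 2.** *We show that positive degree classes act as zero on $k$.* Let $\chi\in HH^n(R)$ with $n\ge1$, and let $z=\chi_k=\sum_bz_b\eta_b$. By (1.1), $z\eta_1=\pm\eta_1z=\pm\sum_b\eta_1z_b\eta_b$. Comparing the factors in front of $\eta_b$ for $b\ne1$ gives $\eta_1z_b=0$, so $z_b=0$. With $\eta_2$ in place of $\eta_1$ we get $z_b=0$ for $b\neq 2$. So $z=0$.

**Step 3.** *We exhibit an ideal that is not finitely generated.* Let $J$ be the image of $\operatorname{Ext}^*_{R^e}(R,\mathfrak m)\to HH^*(R)$. It is closed under composition on the right, so it is an ideal. As a bimodule $\mathfrak m\cong k^e$, so elements of $\operatorname{Ext}^n_{R^e}(R,\mathfrak m)$ are tuples $(\varphi_a)\in (E^n)^e$ and $(\varphi_a)\chi=(\varphi_a\chi_k)$. This is zero if $\chi$ has positive degree, by Step 2, or if $\chi\in\mathfrak m\subset HH^0(R)$. Therefore, if $J$ had finitely many generators, it would be their $k$-span. But exactness of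
$$\operatorname{Ext}^{n-1}_{R^e}(R,k)\to\operatorname{Ext}^n_{R^e}(R,\mathfrak m)\to HH^n(R)$$
gives $\dim J^n\ge e^{n+1}-e^{n-1}>0$ for all $n\ge1$. So $J$ is not finitely generated. $\square$

The proof used a submodule of the bimodule $R$ on which $\mathfrak m$ acts as zero; the ideal it produces is governed by the $HH^*(R)$-module $E$. What changes if $\mathfrak m^2\ne0$?

## 2. The socle ideal, and the part of $E$ that it does not see

For general $R$ the submodule to use is the socle $\operatorname{soc}R=\{u:\mathfrak mu=0\}$, which contains the last nonzero power of $\mathfrak m$ and so is not zero.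

**Definition (socle ideal).** For $0\ne u\in\operatorname{soc}R$ the bimodule map $u:k\to R$, $1\mapsto u$, induces $u_*:E=\operatorname{Ext}^*_{R^e}(R,k)\to HH^*(R)$, $\varphi\mapsto u\varphi$. Since $u(\varphi\chi)=(u\varphi)\chi$, its image $u_*E$ is a homogeneous right ideal, hence a two-sided ideal by graded commutativity.

**Example 2.1.** Let $R=k[x]/(x^2)$ with $\operatorname{char}k\ne2$. Put $a=x\otimes1$, $b=1\otimes x$, so $R^e=k[a,b]/(a^2,b^2)$. The complex
$$\cdots\xrightarrow{a+b}R^e\xrightarrow{a-b}R^e\xrightarrow{a+b}R^e\xrightarrow{a-b}R^e\to R$$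
is a resolution. Indeed, $R^e/(a-b)=R$. On $\lambda+\mu a+\nu b+\rho ab$ the map $a-b$ takes the value $\lambda(a-b)+(\nu-\mu)ab$ and $a+b$ takes the value $\lambda(a+b)+(\mu+\nu)ab$; so $\ker(a-b)=\langle a+b,ab\rangle=\operatorname{im}(a+b)$ and $\ker(a+b)=\langle a-b,ab\rangle=\operatorname{im}(a-b)$. Hence $HH^*(R)$ is the cohomology of $R\xrightarrow{0}R\xrightarrow{2x}R\xrightarrow{0}R\xrightarrow{2x}\cdots$: $HH^0=R$, $HH^n=kx$ for odd $n$, and $HH^n=R/xR$ for even $n\ge2$. Also $\dim E^n=1$ for all $n$. For $u=x$ the map $u_*$ sends a generator of $E^n$ to the class of $x$. It is injective for $n=0$ and for odd $n$, and **zero** for even $n\ge2$.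

**The direct approach.** If $HH^*(R)$ is Noetherian, finitely many homogeneous elements generate the ideal $HH^{>0}(R)$. They then generate the algebra over the finite dimensional $HH^0(R)=R$, so graded commutativity makes $\dim HH^n(R)$ grow polynomially, and the same holds for finitely generated graded modules. So it would be enough to prove that $E$ is finitely generated over $HH^*(R)$. The finitely generated ideal $u_*E$ is the quotient of $E$ by $\{\varphi:u\varphi=0\}$, and here the approach stops: nothing controls this kernel. In Example 2.1 it is half of $E$. In Section 1 a dimension count was available; in general the kernel in degree $n$ is the image of $\operatorname{Ext}^{n-1}_{R^e}(R,R/uR)$, for which filtering $R/uR$ by copies of $k$ only gives the bound $(\dim_kR-1)\dim E^{n-1}$.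

The plan is to replace $E$ by a quotient $W$ that is given by an explicit basis and carries enough operators to recover what $u_*$ does not see. There is a price: $W$ always has polynomial growth, so the growth criterion cannot end the proof. A different argument, about cones in $D$, will do that.

**Presentation of $R$.** If $R=k$ everything below is trivial ($HH^*(k)=E=k$, $e=0$), so in all proofs assume $e\ge1$. Let $x_1,\dots,x_e\in\mathfrak m$ be a basis modulo $\mathfrak m^2$ and $P=k[X_1,\dots,X_e]\to R$, $X_i\mapsto x_i$. This is onto since $\mathfrak m$ is nilpotent and generated by the $x_i$. Its kernel $\mathfrak a$ satisfies $(X)^N\subseteq\mathfrak a\subseteq(X)^2$ for some $N$. Put $Q=P_{(X)}$, $\mathfrak n=(X)Q$, $I=\mathfrak aQ$. Then $R=Q/I$. Let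
$$r=\dim_kI/\mathfrak nI,$$
the minimal number of generators of $I$, and choose $f_1,\dots,f_r\in\mathfrak a$ mapping to a basis of $I/\mathfrak nI\cong\mathfrak a/(X)\mathfrak a$; they generate $I$. As $\dim R=0$, Krull's height theorem gives $r\ge e$, so $r\ge1$. If $r=e$, the $f_j$ are a system of parameters of the regular local ring $Q$, hence a regular sequence, and $R$ is ci. *So the task is to prove $r\le e$.* For $R=k[x_1,x_2]/(x_1,x_2)^2$, for instance, $e=2$ and $r=3$.

**Theorem A.** If for some $0\ne u\in\operatorname{soc}R$ the ideal $u_*\operatorname{Ext}^*_{R^e}(R,k)$ of $HH^*(R)$ is finitely generated (in particular, if $HH^*(R)$ is Noetherian), then $R$ is a complete intersection.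

Together with the known fact: *$R$ is ci if and only if $HH^*(R)$ is Noetherian.* So the answer to the question is yes.

**Theorem B.** The following are equivalent: (a) $R$ is ci; (b) $HH^*(R)$ is Noetherian; (c) $u_*\operatorname{Ext}^*_{R^e}(R,k)$ is a finitely generated ideal for some $0\ne u\in\operatorname{soc}R$; (c′) the same for every such $u$; (d) $E$ is a finitely generated $HH^*(R)$-module. In this case $HH^{ev}(R)$ has Krull dimension $e$. For arbitrary $R\ne k$ (ci or not),
$$\dim_kHH^{e+2i}(R)\ \ge\ \dim_k\operatorname{soc}(R)\cdot\binom{i+r-1}{r-1}\qquad(i\ge0),$$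
with equality for all $i$ when $R=k[x]/(x^2)$, $\operatorname{char}k\ne2$.

Sections 3 to 7 prove Theorem A, and Section 8 proves Theorem B.

## 3. A small complex $G$ over $k$, and its operators

**Step 1.** *We build two explicit complexes, over $R^e$ and over $R$.* For a monomial of degree $d$, with each $a_s$ one of the variables,
$$a_1\cdots a_d\otimes1-1\otimes a_1\cdots a_d=\sum_s(a_1\cdots a_{s-1}\otimes a_{s+1}\cdots a_d)(a_s\otimes1-1\otimes a_s).$$
Since $f_j\in(X)^2$, we can write
$$f_j\otimes1-1\otimes f_j=\sum_ih_{ji}(X_i\otimes1-1\otimes X_i),\qquad h_{ji}\in P\otimes P\text{ without constant term}.\tag{3.1}$$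
Let $T$ be the free $R^e$-module with basis $y_Sv^{(\alpha)}$ in degree $|S|+2|\alpha|$. Here $y_S$, for $S\subseteq\{1,\dots,e\}$, runs over the standard basis of the exterior algebra $\Lambda(y)=\Lambda(y_1,\dots,y_e)$; the symbols $v^{(\alpha)}$ are indexed by $\alpha\in\mathbb N^r$; and $|\alpha|=\sum\alpha_j$. Write $v_j=v^{(\mathbf 1_j)}$, with $\mathbf 1_j$ the $j$th unit vector. Let $\theta_j$ be the linear operator
$$\theta_j(y_Sv^{(\alpha)})=y_Sv^{(\alpha-\mathbf 1_j)}\quad(\text{zero if }\alpha_j=0).$$
Let $\delta$ be the odd derivation of $R^e\otimes\Lambda(y)$ with $\delta(y_i)=x_i\otimes1-1\otimes x_i$, acting on the $y$-part, and let $h_j=\sum_ih_{ji}y_i$ act by left multiplication. Put $\partial=\delta+\sum_jh_j\theta_j$. The $\theta$'s commute with everything here. For $a$ of exterior degree $1$, $\delta a+a\delta=\delta(a)$. Hence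
$$\partial^2=\delta^2+\sum_j\delta(h_j)\theta_j+\sum_{j,l}h_jh_l\theta_j\theta_l=0:$$
$\delta(h_j)=f_j(x)\otimes1-1\otimes f_j(x)=0$, and the last sum vanishes because $h_j^2=0$ and $h_jh_l=-h_lh_j$. So $T$ is a complex of free $R^e$-modules, and $H_0(T)=R^e/(x_i\otimes1-1\otimes x_i)=R$. We do not claim that $T$ is a resolution.

Let $G=T\otimes_Rk$, with $R$-basis $y_Sv^{(\alpha)}$ and
$$\partial=\delta+\sum_jz_j\theta_j,\qquad\delta(y_i)=x_i,\qquad z_j=\sum_i\bar h_{ji}y_i,\tag{3.2}$$
where $\bar h_{ji}\in\mathfrak m$ is the image of $h_{ji}(X,0)$. By (3.1), $\sum_ih_{ji}(X,0)X_i=f_j$. All coefficients of $\partial$ lie in $\mathfrak m$, so $\partial G\subseteq\mathfrak mG$. Let $\varepsilon:G\to k$ be the augmentation, and let $K=R\otimes\Lambda(y)\subset G$ be the Koszul complex of $x_1,\dots,x_e$. Since $\delta y_i+y_i\delta=x_i$, its homology is killed by $\mathfrak m$.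

**Example 3.1.** For $R=k[x]/(x^2)$, $h=X\otimes1+1\otimes X$ and $z=xy$; then $G$ is $\cdots\xrightarrow{x}R\xrightarrow{x}R\xrightarrow{x}R$. For $R=k[x_1,x_2]/(x_1,x_2)^2$ and $f=(X_1^2,X_1X_2,X_2^2)$ one gets $z_1=x_1y_1$, $z_2=x_1y_2$, $z_3=x_2y_2$.

**Step 2.** *We show that $G$ agrees with a minimal resolution of $k$ in low degrees.*

**Lemma 3.2.** (i) The classes $[z_j]$ form a basis of $H_1(K)$; hence $H_0(G)=k$ and $H_1(G)=0$. (ii) The cycles satisfy $Z_2(G)\subseteq\mathfrak mG_2$.

*Proof.* (i) Send a cycle $\sum b_iy_i$ of $K$ to the class of $\sum\tilde b_iX_i\in I$ in $I/\mathfrak nI$, where $\tilde b_i\in Q$ lifts $b_i$. Another lift changes the value by $\sum g_iX_i$ with $g_i\in I$, an element of $\mathfrak nI$. A boundary $b(x_iy_l-x_ly_i)$ goes to $0$. So we have a map $H_1(K)\to I/\mathfrak nI$. It is onto since $I\subseteq\mathfrak n$. It is injective: if $\sum\tilde b_iX_i\in\mathfrak nI$, write it as $\sum g_iX_i$ with $g_i\in I$. Then $\sum(\tilde b_i-g_i)y_i$ is a cycle of the Koszul complex of $X$ over $Q$, which is acyclic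 in positive degrees, so it is a boundary; reduce modulo $I$. Finally $[z_j]\mapsto[f_j]$. This gives the basis. Now $H_0(G)=R/(x)=k$, and $H_1(G)$ is $H_1(K)$ modulo the $[z_j]$, which is $0$.

(ii) Let $s=\sum a_jv_j+\sum_{i<l}b_{il}y_iy_l$ with
$$0=\partial s=\sum a_jz_j+\sum_{i<l}b_{il}(x_iy_l-x_ly_i).$$
Then $\sum a_j[z_j]=0$ in $H_1(K)$, so all $a_j\in\mathfrak m$ by (i), and $\sum a_jz_j\in\mathfrak m^2K_1$. The coefficient of $y_l$ gives $\sum_{i<l}b_{il}x_i-\sum_{i>l}b_{li}x_i\in\mathfrak m^2$. The $x_i$ are independent modulo $\mathfrak m^2$, so all $b_{il}\in\mathfrak m$. $\square$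

**Step 3.** *We define $W$ and let operators act on it.* Put $W=\operatorname{Hom}^*(G,k)$ and $\bar G=k\otimes_RG$. Since $G$ is a bounded below complex of finite free modules with $\partial G\subseteq\mathfrak mG$,
$$W^n=\operatorname{Hom}_k(\bar G_n,k).$$
The operators $\theta_j$ commute with $\partial$, so they are chain maps $G\to G$ of degree $2$. We need also operators of degree $1$. Let $c_i$ be the odd $R$-linear derivation of $K$ with $c_i(y_l)=1$ if $i=l$ and $0$ otherwise, acting on the $y$-part of $G$. It does not respect $\partial$ and must be corrected. Choose $g_{jil}\in R$ with $\bar h_{ji}=\sum_lg_{jil}x_l$, let $g_{ji}=\sum_lg_{jil}y_l\in K_1$ act by left multiplication, and put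
$$\xi_i=c_i-\sum_jg_{ji}\theta_j .\tag{3.3}$$

**Lemma 3.3.** $\partial\xi_i+\xi_i\partial=0$; and $\theta_j$ commutes with $\partial$, with every $\theta_l$ and with every $\xi_i$.

*Proof.* The $\theta$'s commute with each other, with $\delta$, with $c_i$ and with multiplication by elements of $K$. This gives the second claim. For the first, write $\{a,b\}=ab+ba$. Then:

- $\{\delta,c_i\}=0$, as it is an $R$-linear derivation of $K$ vanishing on all $y_l$;
- $\{\delta,g_{ji}\theta_j\}=\delta(g_{ji})\theta_j=\bar h_{ji}\theta_j$;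
- $\{z_j\theta_j,c_i\}=c_i(z_j)\theta_j=\bar h_{ji}\theta_j$;
- $\{z_j\theta_j,g_{li}\theta_l\}=(z_jg_{li}+g_{li}z_j)\theta_j\theta_l=0$.

Hence $\{\partial,\xi_i\}=-\sum_j\bar h_{ji}\theta_j+\sum_j\bar h_{ji}\theta_j=0$. $\square$

So $\theta_j\in\operatorname{Hom}^2(G,G)$ and $\xi_i\in\operatorname{Hom}^1(G,G)$ act on the right of $W$ by $w\mapsto w\theta_j$ and $w\mapsto w\xi_i$, the composition with the induced operators on $\bar G$. Also $HH^*(R)$ acts on the left of $W$ by $\chi\cdot w=\chi_k\circ w$. *Left and right actions commute, by associativity.*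

Let $\Theta=k[\theta_1,\dots,\theta_r]$, and let $(y_Sv^{(\alpha)})^*$ be the dual basis of $W$. Then $y_S^*\theta^\beta=(y_Sv^{(\beta)})^*$, so $W$ is free over $\Theta$ with basis the $2^e$ elements $y_S^*$. Its Hilbert series is
$$\sum_n\dim W^n\,\tau^n=\frac{(1+\tau)^e}{(1-\tau^2)^r}.\tag{3.4}$$

**Example 3.4.** For $k[x]/(x^2)$ we may take $g=y$, so $\xi=c-y\theta$. For $k[x_1,x_2]/(x_1,x_2)^2$, $\xi_1=c_1-y_1\theta_1$ and $\xi_2=c_2-y_1\theta_2-y_2\theta_3$. Here (3.4) begins $1+2\tau+4\tau^2+6\tau^3+9\tau^4$, while $\dim E^n=2^n$. So $W$ is smaller than $E$ from degree $3$ on, and $G$ is not a resolution of $k$.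

**Step 4.** *We show that $W$ is a quotient of $E$, so that statements about $E$ reach $W$.*

**Lemma 3.5.** The map $E\to W$, $\varphi\mapsto\varphi\varepsilon$, is onto.

*Proof.* First take degrees $n=1,2$. By Lemma 3.2(i), $G_2\to G_1\to G_0$ extends to a free resolution $F'$ of $k$, where $F'_3\to G_2$ has image $Z_2(G)$. There is a chain map $c:G\to F'$ over $\mathrm{id}_k$ that is the identity in degrees $\le2$. A linear map $w:\bar G_n\to k$ is a cocycle on $F'$: for $n=1$ because $\partial G_2\subseteq\mathfrak mG_1$, for $n=2$ because $Z_2(G)\subseteq\mathfrak mG_2$. Its class $\varphi\in E^n$ satisfies $\varphi\varepsilon=w\circ c=w$.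

So there are $\tilde\theta_j\in E^2$ and $\tilde\xi_i\in E^1$ with $\varepsilon\theta_j=\tilde\theta_j\varepsilon$ and $\varepsilon\xi_i=\tilde\xi_i\varepsilon$. Moving $\varepsilon$ to the right step by step, for $J=\{i_1<\dots<i_s\}$ and $\alpha\in\mathbb N^r$,
$$w_{J,\alpha}:=\varepsilon\,\xi_{i_1}\cdots\xi_{i_s}\theta^\alpha=\tilde\xi_{i_1}\cdots\tilde\xi_{i_s}\tilde\theta^\alpha\,\varepsilon\in E\varepsilon .$$
Consider basis elements $y_Sv^{(\beta)}$ of the same degree, $|S|+2|\beta|=|J|+2|\alpha|$. Since $\theta^\alpha$ acts first, $w_{J,\alpha}(y_Sv^{(\beta)})=0$ unless $\beta\ge\alpha$. If $\beta=\alpha$, the $\xi$'s act on $y_S\in\Lambda(y)$, where the $\theta$'s vanish and $\xi_i=c_i$. So the value is $\pm1$ if $S=J$ and $0$ otherwise. Order by $|\alpha|$: entries with $|\beta|<|\alpha|$ vanish, and for $|\beta|=|\alpha|$ only $\beta=\alpha$ contributes. The matrix is block triangular with signed identity matrices on the diagonal. So the $w_{J,\alpha}$ span $W$. $\square$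

**Step 5.** *We show that the $\xi_i$ recover a functional from its values on the top exterior part.* Let $\omega=y_1\cdots y_e$ and let
$$t:W\to\operatorname{Hom}_k\Bigl(\bigoplus_\alpha k\,\omega v^{(\alpha)},\,k\Bigr)$$
be restriction. Section 4 will show that $t$ is what the socle ideal sees.

**Lemma 3.6.** (i) If $t(w)=0$ then $t(w\theta_j)=0$. (ii) If $w\in W$ is homogeneous and $t(w\xi_{i_1}\cdots\xi_{i_s})=0$ for all $s\ge0$ and all $i_1,\dots,i_s$, then $w=0$.

*Proof.* (i) $(w\theta_j)(\omega v^{(\alpha)})$ is $w(\omega v^{(\alpha-\mathbf 1_j)})$, or $0$ if $\alpha_j=0$.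

(ii) Let $\bar G_{(p)}$ be the span of the $y_Sv^{(\alpha)}$ with $|S|\ge p$. On $\bar G$, $c_i$ lowers the number of $y$'s by one and $g_{ji}\theta_j$ raises it by one. Let $i_1,\dots,i_s$ be distinct with complement $S$, and expand $\xi_{i_1}\cdots\xi_{i_s}(\omega v^{(\alpha)})$. The term with only $c$'s is $\pm y_Sv^{(\alpha)}$, and every other term has at least $e-(s-1)+1$ factors $y$. So
$$\xi_{i_1}\cdots\xi_{i_s}(\omega v^{(\alpha)})\equiv\pm y_Sv^{(\alpha)}\pmod{\bar G_{(e-s+1)}}.$$
Hence if $w$ vanishes on $\bar G_{(e-s+1)}$, then $w(y_Sv^{(\alpha)})=\pm(w\xi_{i_1}\cdots\xi_{i_s})(\omega v^{(\alpha)})=0$ for all $S$ with $|S|=e-s$, so $w$ vanishes on $\bar G_{(e-s)}$. Since $\bar G_{(e+1)}=0$, induction on $s=0,\dots,e$ gives $w=0$. $\square$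

For $k[x]/(x^2)$, the elements $\omega v^{(i)}=yv^{(i)}$ have degree $2i+1$, so $t$ vanishes on $W^2$. But for $w=v^*$ we get $(w\xi)(yv)=w(v-y\cdot y)=1$: one application of $\xi$ moves $w$ to where $t$ sees it.

## 4. Hochschild cycles that detect the socle ideal

*The aim is to show that $u\varphi=0$ forces $t(\varphi\varepsilon)=0$.*

**Lemma 4.1.** Let $u_1,\dots,u_q\in\operatorname{soc}R$ be linearly independent and $\varphi_1,\dots,\varphi_q\in E^n$ with $\sum_au_a\varphi_a=0$ in $HH^n(R)$. Then $t(\varphi_a\varepsilon)=0$ for all $a$.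

*Proof.* **Step 1.** *We pair $HH^n(R)$ with homology.* A cocycle $g:F_n\to R$ induces $R\otimes_{R^e}F_n\to R\otimes_{R^e}R=R$, which kills boundaries; if $g$ is a coboundary, the induced map kills cycles. This gives a well-defined pairing $HH^n(R)\times H_n(R\otimes_{R^e}F)\to R$.

**Step 2.** *We produce cycles from $T$.* Since $T$ is bounded below and free with $H_0(T)=R$, there is a chain map $\kappa:T\to F$ over $R^e$ lifting $\mathrm{id}_R$. In $R\otimes_{R^e}T$ the elements $x_i\otimes1-1\otimes x_i$ become $0$, so $\delta=0$ there, and $h_j\in\sum_iRy_i$. Hence $\partial(\omega v^{(\alpha)})=\sum_jh_j\,\omega v^{(\alpha-\mathbf 1_j)}=0$, because $y_i\omega=0$. So $\omega v^{(\alpha)}$ is a cycle, and so is its image under $\kappa$.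

**Step 3.** *We evaluate.* If $n$ is not of the form $e+2|\alpha|$, the claim is empty. Let $n=e+2|\alpha|$. Pairing $\sum_au_a\varphi_a=0$ with the class of $\kappa(\omega v^{(\alpha)})$ gives
$$0=\sum_au_a\cdot(\varphi_a\kappa)(\omega v^{(\alpha)})\quad\text{in }R,\qquad(\varphi_a\kappa)(\omega v^{(\alpha)})\in k .$$
The $u_a$ are independent, so $(\varphi_a\kappa)(\omega v^{(\alpha)})=0$ for all $a$. It remains to identify the functional on $\bar G_n$ induced by $\varphi_a\kappa$. It is $\Phi(\varphi_a)$ composed with $\kappa\otimes_Rk:G\to F\otimes_Rk\simeq k$. This last map is the identity on $H_0=k$, and $\operatorname{Hom}^0(G,k)=W^0=k$, so it is $\varepsilon$. The functional is $\varphi_a\varepsilon$. $\square$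

## 5. Monic equations for the $\theta_j$ over Hochschild classes

Assume from now until the end of Section 7 that $u_*E$ is finitely generated for some $0\ne u\in\operatorname{soc}R$. It is a homogeneous ideal, so it is generated by some $u\varphi_1,\dots,u\varphi_m$ with $\varphi_a$ homogeneous.

**Step 1.** *We find a finitely generated quotient of $W$.* Put
$$U=\{w\in W:\ t(\chi\cdot w)=0\ \text{ for all }\chi\in HH^*(R)\}\subseteq\ker t .$$
This is a graded $HH^*(R)$-submodule of $W$. It is stable under $\theta_j$, since $t(\chi\cdot(w\theta_j))=t((\chi\cdot w)\theta_j)=0$ by Lemma 3.6(i).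

If $\varphi\in E$ is homogeneous and $u\varphi=0$, then $u(\varphi\chi)=(u\varphi)\chi=0$ for every homogeneous $\chi$. Lemma 4.1 (with $q=1$) and (1.2) give $t(\chi_k\varphi\varepsilon)=\pm t((\varphi\chi)\varepsilon)=0$. So
$$u\varphi=0\ \Longrightarrow\ \varphi\varepsilon\in U.\tag{5.1}$$
For any homogeneous $\varphi$ write $u\varphi=\sum_a(u\varphi_a)\chi_a$ with $\chi_a$ homogeneous. Then $u(\varphi-\sum_a\varphi_a\chi_a)=0$, so by (5.1) $\varphi\varepsilon\in\sum_a\pm\chi_a\cdot(\varphi_a\varepsilon)+U$. Since $W=E\varepsilon$ by Lemma 3.5, *the module $W/U$ is generated over $HH^*(R)$ by the $m$ elements $\varphi_a\varepsilon$.*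

This alone is not enough. In Example 2.1, odd $\chi$ have cocycle values in $kx$, so $\chi_k=0$; even $\chi$ preserve $W^{ev}$, on which $t=0$; and $t$ is injective on $W^{odd}$. So there $U=W^{ev}$, half of $W$. The way past this: suppose an *operator* on $W$ commutes with all $\xi_i$ and has its whole image in $\ker t$. Then its image is stable under the $\xi_i$, and by Lemma 3.6(ii) the operator is zero.

**Step 2.** *We obtain such an operator by the determinant trick, which needs care because $HH^*(R)$ has odd elements.*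

**Lemma 5.1.** Let $\Lambda=HH^*(R)$, let $N$ be a graded $\Lambda$-module generated by finitely many homogeneous elements $n_1,\dots,n_m$, and let $\theta$ be a degree $2$ endomorphism of $N$ commuting with $\Lambda$. Then there is $p(s)=s^M+a_1s^{M-1}+\dots+a_M$ with $M\ge1$, $a_i\in\Lambda^{2i}$ and $p(\theta)N=0$.

*Proof.* If $m=0$ take $p=s$. Otherwise write $\theta n_a=\sum_b\chi_{ab}n_b$ with $\chi_{ab}$ homogeneous of degree $2+|n_a|-|n_b|$.

*Characteristic $2$.* Now $\Lambda$ is commutative. Let $p(s)=\det(sI-(\chi_{ab}))$. The matrix $\theta I-(\chi_{ab})$ kills the column of the $n_b$; multiplying by the adjugate, $p(\theta)n_b=0$ for all $b$. As $p(\theta)$ commutes with $\Lambda$, $p(\theta)N=0$. Each term of the determinant has degree $\sum_a(2+|n_a|-|n_{\sigma(a)}|)=2m$ if $|s|=2$, so $a_i\in\Lambda^{2i}$.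

*Characteristic not $2$.* Odd elements have square zero. Let $\mathcal O$ be the ideal generated by the odd $\chi_{ab}$. These are finitely many elements of square zero which commute with all homogeneous elements up to sign, so $\mathcal O^q=0$ for some $q\ge1$. Let $\chi'_{ab}$ be $\chi_{ab}$ if its degree is even and $0$ if it is odd. On $N/\mathcal ON$ we have $\theta n_a\equiv\sum_b\chi'_{ab}n_b$. The determinant trick over the commutative ring $HH^{ev}(R)$ gives a monic homogeneous $\mathcal P(s)$ of degree $m$ in $s$, with coefficients as required and $\mathcal P(\theta)n_a\in\mathcal ON$ for all $a$. As $\mathcal P(\theta)$ commutes with $\Lambda$, $\mathcal P(\theta)\mathcal O^iN\subseteq\mathcal O^{i+1}N$ for all $i\ge0$, so $p=\mathcal P^q$ has $p(\theta)N\subseteq\mathcal O^qN=0$. $\square$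

**Step 3.** *We lift the equation from $W/U$ to $W$.* For each $j$ apply Lemma 5.1 to $N=W/U$ and the right action of $\theta_j$. There are $M_j\ge1$ and $a_{ji}\in HH^{2i}(R)$, with $a_{j0}=1$, such that the operator
$$p_j(\theta_j):\ w\mapsto\sum_{i=0}^{M_j}(a_{ji})_k\circ w\circ\theta_j^{M_j-i}$$
has image in $U\subseteq\ker t$. Since $\xi_i$ commutes with $\theta_j$ and with left actions,
$$(p_j(\theta_j)w)\,\xi_{i_1}\cdots\xi_{i_s}=p_j(\theta_j)(w\,\xi_{i_1}\cdots\xi_{i_s})\in\ker t$$
for all homogeneous $w$ and all $i_1,\dots,i_s$. By Lemma 3.6(ii),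
$$p_j(\theta_j)=0\ \text{ on }W\qquad(1\le j\le r).\tag{5.2}$$

## 6. $W$ is free over a polynomial ring in $r$ Hochschild classes

**Step 1.** *We choose the polynomial ring.* Let $\mathcal H_0$ be the algebra of operators on $W$ generated by the actions of the $a_{ji}$, $i\ge1$. It is commutative since even classes commute, it is finitely generated, and it is graded in even degrees $\ge0$ with degree $0$ part $k$. By (5.2), $\theta_j^{M_j}$ can be rewritten in lower powers of $\theta_j$ with coefficients in $\mathcal H_0$. So $W=\sum_Sy_S^*\Theta$ is generated over $\mathcal H_0$ by the finitely many $y_S^*\theta^\alpha$ with all $\alpha_j<M_j$. By graded Noether normalization (Bruns–Herzog, *Cohen–Macaulay rings*, Thm. 1.5.17; valid over any field), $\mathcal H_0$ is finite over a polynomial subring $S$ generated by algebraically independent homogeneous elements of positive degree. Elements of $\mathcal H_0$ are polynomials in the $a_{ji}$, so these are actions of homogeneous classes $\chi_1,\dots,\chi_c\in HH^{ev}(R)$ of positive degree, and we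 write $S=k[\chi_1,\dots,\chi_c]$. So *$W$ is a finitely generated, faithful graded $S$-module.*

**Step 2.** *We show $c\le r$ by counting dimensions.* One of finitely many homogeneous generators of $W$ has zero annihilator in $S$; otherwise a product of nonzero elements of their annihilators, nonzero as $S$ is a domain, would kill $W$. So $W$ contains a shifted copy of $S$. Comparing Hilbert series for $\tau\to1^-$, the series $\prod_i(1-\tau^{|\chi_i|})^{-1}$, with a pole of order $c$, is at most a power of $\tau$ times (3.4), with a pole of order $r$. Hence $c\le r$.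

**Step 3.** *We compare the Koszul homology of $W$ for the $\chi$'s and for the $\theta$'s.* For a family $\mathbf a$ of commuting operators on $W$ and one more operator $b$ commuting with them, Koszul homology has the exact sequence
$$H_i(\mathbf a;W)\xrightarrow{\pm b}H_i(\mathbf a;W)\to H_i(\mathbf a,b;W)\to H_{i-1}(\mathbf a;W)\xrightarrow{\pm b}H_{i-1}(\mathbf a;W).$$
Suppose $h$ is the largest index with $H_h(\mathbf a;W)\ne0$ and $b$ is nilpotent on $H_h(\mathbf a;W)$. Then $H_{h+1}(\mathbf a,b;W)\cong\ker(b\mid H_h(\mathbf a;W))\ne0$ and $H_i(\mathbf a,b;W)=0$ for $i>h+1$. So *adding $b$ raises the top index by exactly one.* If all $H_i(\mathbf a;W)$ are finite dimensional, so are all $H_i(\mathbf a,b;W)$; and an operator of positive degree on a finite dimensional graded space is nilpotent.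

Start with $\chi_1,\dots,\chi_c$. The modules $H_i(\chi;W)$ are finitely generated over $S$ and killed by the $\chi$'s, so they are finite dimensional. Also $H_0(\chi;W)=W/(\chi)W\ne0$, as $W\ne0$ is bounded below. Let $h\ge0$ be the top index. The $\theta$'s commute with the $\chi$'s, so adding $\theta_1,\dots,\theta_r$ one by one gives top index $h+r$ for the family of all $\chi$'s and $\theta$'s. Now start with $\theta_1,\dots,\theta_r$. Since $W$ is free of finite rank over $\Theta$, the top index is $0$ and $H_0(\theta;W)$ is finite dimensional. Adding $\chi_1,\dots,\chi_c$ gives top index $c$. Koszul homology does not depend on the order of the family, so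
$$h+r=c .$$
With $c\le r$ we get $c=r$ and $h=0$.

**Step 4.** *We conclude freeness.* The Koszul complex of the $\chi$'s resolves $k$ over $S$, so $\operatorname{Tor}^S_1(k,W)=H_1(\chi;W)=0$. Choose a free graded module $L$ on a minimal set of homogeneous generators of $W$, with kernel $N$ of $L\to W$. Then $k\otimes_SL\cong k\otimes_SW$, and $\operatorname{Tor}_1^S(k,W)=0$ gives $k\otimes_SN=0$. As $N$ is bounded below, $N=0$. So $W$ is free over $S$. In particular,
$$\text{for all }n_i\ge1\ \text{ the sequence }\ \chi_1^{n_1},\dots,\chi_r^{n_r}\ \text{ is }W\text{-regular}.\tag{6.1}$$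

This says nothing yet about $r$ versus $e$, because (3.4) allows every $r$.

## 7. Maps invisible to $k$, and the inequality $r\le e$

**Definition (ghosts and layers).** A morphism $g:N\to N'$ in $D$ is a *ghost* if $g^*:\operatorname{Hom}^*(N',k)\to\operatorname{Hom}^*(N,k)$ is zero. Let $\mathcal T_1$ be the class of objects isomorphic to finite direct sums of shifts of $k$. Let $\mathcal T_n$ consist of the $Y$ that have a triangle $Y'\to Y\to Y''\to\Sigma Y'$ with $Y'\in\mathcal T_1$ and $Y''\in\mathcal T_{n-1}$.

For $R=k[x]/(x^2)$: the inclusion $k\to R$, $1\mapsto x$, is a ghost, because a map $R\to k$ kills $x$ and $\operatorname{Hom}^n(R,k)=0$ for $n\ne0$. It is not zero. The module $R$ is in $\mathcal T_2$, by $0\to kx\to R\to k\to0$, and not in $\mathcal T_1$, since $xR\ne0$.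

**Lemma 7.1.** If $N_0\xrightarrow{g_1}N_1\to\cdots\xrightarrow{g_n}N_n$ are ghosts and $Y\in\mathcal T_n$, then $a\,g_n\cdots g_1=0$ for every $a:N_n\to Y$.

*Proof.* For $n=1$ the components of $a$ are elements of $\operatorname{Hom}^*(N_1,k)$, which $g_1^*$ sends to $0$. Let $n>1$, with $Y'\to Y\to Y''$ as in the definition. By induction, applied to $g_2,\dots,g_n$, the composite $N_1\xrightarrow{g_n\cdots g_2}N_n\xrightarrow{a}Y\to Y''$ is zero. So $a\,g_n\cdots g_2$ factors as $N_1\xrightarrow{a'}Y'\to Y$, and $a'g_1=0$ by the case $n=1$. $\square$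

Suppose now that $r\ge e+1$. We look for a nonzero map out of $G$, into an object with only $e+1$ layers, that factors through $e+1$ ghosts.

**Step 1.** *We construct the target.* Let $Z=\operatorname{Hom}_k(K,k)$, a bounded complex of injective $R$-modules. By adjunction
$$\operatorname{Hom}^n(X,Z)\cong\operatorname{Hom}_k(H_n(K\otimes_RX),k).\tag{7.1}$$

- *$Z\in\mathcal T_{e+1}$.* The modules $H_{-n}(Z)=\operatorname{Hom}_k(H_n(K),k)$ vanish for $n\notin[0,e]$ and are killed by $\mathfrak m$, so they are finite sums of copies of $k$. The truncations fit into triangles $\Sigma^bH_b(Z)\to\tau_{\le b}Z\to\tau_{\le b-1}Z\to$. Starting from $\tau_{\le-e}Z\cong\Sigma^{-e}H_{-e}(Z)\in\mathcal T_1$, take $b=-e+1,\dots,0$ to get $Z\cong\tau_{\le0}Z\in\mathcal T_{e+1}$.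
- *$\operatorname{Hom}^n(k,Z)=0$ for $n\notin[0,e]$*, by (7.1), since $K\otimes_Rk$ lives in degrees $0,\dots,e$.
- *There is $\nu:k\to Z$ with $\nu\varepsilon\ne0$.* The dual $\nu$ of the augmentation $K\to k$ is an isomorphism on $H_0$, because $H_0(K)=k$. Also $H_0(\varepsilon)$ is an isomorphism. So $\nu\varepsilon:G\to Z$ is nonzero on $H_0$.

**Step 2.** *We cone off $e+1$ Hochschild classes, on $G$ and on $k$ at the same time.* We choose inductively $\psi_i=\chi_i^{n_i}\in HH^{d_i}(R)$ for $1\le i\le e+1$, which is possible since $e+1\le r$. Let $C_i$ be the cone of a bimodule chain map $\Sigma^{-d_i}F\to F$ representing $\psi_i$, with its map $\rho_i:F\to C_i$. Since $F\otimes_RX\simeq X$, there is for each $X$ a triangle $\Sigma^{-d_i}X\xrightarrow{\psi_i}X\to C_i\otimes_RX\to\Sigma^{1-d_i}X$, and $C_i\otimes_R-$ preserves quasi-isomorphisms. Put $G^{[0]}=G$, $k^{[0]}=k$, $\varepsilon_0=\varepsilon$ and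
$$G^{[i]}=C_i\otimes_RG^{[i-1]},\qquad k^{[i]}=C_i\otimes_Rk^{[i-1]},\qquad\varepsilon_i=C_i\otimes_R\varepsilon_{i-1}:G^{[i]}\to k^{[i]} .$$
Let $q_i:G^{[i-1]}\to G^{[i]}$ and $q_i':k^{[i-1]}\to k^{[i]}$ be induced by $\rho_i$. By bifunctoriality of $\otimes_R$,
$$\varepsilon_iq_i=q_i'\varepsilon_{i-1}.\tag{7.2}$$

**Step 3.** *We choose the exponents so that $\nu$ extends over all cones on $k$.* The claim is that $\operatorname{Hom}^*(k^{[i-1]},Z)$ lives in a bounded range of degrees. This holds for $i=1$ by Step 1. Given it for $i-1$, choose $n_i$ so large that $\operatorname{Hom}^{d_i}(k^{[i-1]},Z)=0$. The triangle for $k^{[i]}$ gives exact sequences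
$$\operatorname{Hom}^{n+d_i-1}(k^{[i-1]},Z)\to\operatorname{Hom}^n(k^{[i]},Z)\to\operatorname{Hom}^n(k^{[i-1]},Z)\to\operatorname{Hom}^{n+d_i}(k^{[i-1]},Z).$$
So $\operatorname{Hom}^*(k^{[i]},Z)$ is again bounded. For $n=0$ the last group vanishes, so $\operatorname{Hom}^0(k^{[i]},Z)\to\operatorname{Hom}^0(k^{[i-1]},Z)$ is onto. Lifting $\nu$ step by step, we get $h:k^{[e+1]}\to Z$ with
$$h\,q'_{e+1}\cdots q'_1=\nu .\tag{7.3}$$

**Step 4.** *We show that each $q_i:G^{[i-1]}\to G^{[i]}$ is a ghost.* Here freeness enters, and here we need $G$ rather than $k$, because we know nothing about $E$ as an $S$-module. We prove by induction that $q_i$ is a ghost and that $\operatorname{Hom}^*(G^{[i]},k)$ is, up to a shift and compatibly with left composition by the $(\chi_l)_k$, the module $W/(\psi_1,\dots,\psi_i)W$. For $i=0$ the second claim is the definition of $W$. Let $i\ge1$. The triangle for $G^{[i]}$ gives the exact sequence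
$$\operatorname{Hom}^n(G^{[i]},k)\xrightarrow{q_i^*}\operatorname{Hom}^n(G^{[i-1]},k)\xrightarrow{\psi_i^*}\operatorname{Hom}^{n+d_i}(G^{[i-1]},k)\to\operatorname{Hom}^{n+1}(G^{[i]},k)\xrightarrow{q_i^*}\operatorname{Hom}^{n+1}(G^{[i-1]},k).$$
By (1.1) with $d_i$ even, $\psi_i^*(w)=w\circ(\psi_i)_{G^{[i-1]}}=(\psi_i)_k\circ w$. So $\psi_i^*$ is the action of $\psi_i$ on a shift of $W/(\psi_1,\dots,\psi_{i-1})W$, which is injective by (6.1). Hence $q_i^*=0$ in all degrees, and the sequence identifies $\operatorname{Hom}^{n+1}(G^{[i]},k)$ with the cokernel of $\psi_i^*$. All maps in the sequence are precompositions, so the identification respects left composition by the $(\chi_l)_k$. This proves both claims.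

**Step 5.** *We compare the two sides.* Lemma 7.1, for the $e+1$ ghosts $q_1,\dots,q_{e+1}$ and $a=h\varepsilon_{e+1}:G^{[e+1]}\to Z\in\mathcal T_{e+1}$, together with (7.2) and (7.3), gives
$$0=h\,\varepsilon_{e+1}\,q_{e+1}\cdots q_1=h\,q'_{e+1}\cdots q'_1\,\varepsilon=\nu\varepsilon\ne0 ,$$
a contradiction. Hence $r\le e$, so $r=e$ and $R$ is a complete intersection. If $HH^*(R)$ is Noetherian, then $u_*E$ is finitely generated for every $0\ne u\in\operatorname{soc}R$. This proves Theorem A. $\blacksquare$

## 8. Finiteness of $E$, Krull dimension and a lower bound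

We prove Theorem B, again with $R\ne k$.

**Step 1.** *The implications that are already available.* (a)⇒(b) is the known fact. (b)⇒(c′) holds since an ideal of a Noetherian ring is finitely generated, and (c′)⇒(c) since $\operatorname{soc}R\ne0$. (c)⇒(a) is Theorem A. (d)⇒(c): $u_*$ is an $HH^*(R)$-linear surjection of $E$ onto the ideal $u_*E$. There remains (a)⇒(d).

**Step 2.** *For (a)⇒(d) we show that, for ci $R$, $G$ resolves $k$, so that $W$ is all of $E$.* Let $R$ be ci. Then (c) holds by Step 1, so Sections 5 to 7 apply: $r=e$, the $f_j$ form a $Q$-regular sequence, and $W$ is finitely generated over $HH^*(R)$. Let $A_j=Q/(f_1,\dots,f_j)$ and $\tilde z_j=\sum_ih_{ji}(X,0)y_i$. Let $G(j)$ be the free $A_j$-module with basis the $y_Sv^{(\alpha)}$, $\alpha\in\mathbb N^j$, and differential $\delta+\sum_{l\le j}\tilde z_l\theta_l$ with $\delta(y_i)=X_i$. Its square is zero since $\delta(\tilde z_l)=f_l=0$ in $A_j$. We have $G(r)=G$. We show by induction on $j$ that $H_0(G(j))=k$ and $H_n(G(j))=0$ for $n>0$. For $j=0$ this is acyclicity of the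 Koszul complex of $X$ over $Q$.

Let $j\ge1$ and $\bar G'=G(j-1)/f_jG(j-1)$. As $f_j$ is $A_{j-1}$-regular, it is regular on the free module $G(j-1)$, and it acts as $0$ on $H_0(G(j-1))=k$. The long exact sequence of $0\to G(j-1)\xrightarrow{f_j}G(j-1)\to\bar G'\to0$ gives $H_0(\bar G')=k$, $H_1(\bar G')\cong k$, and $H_i(\bar G')=0$ for $i\ge2$. The group $H_1(\bar G')$ is spanned by $[\tilde z_j]$, which the connecting map sends to $1$ because $\partial\tilde z_j=f_j$ in $G(j-1)$.

The kernel of $\theta_j$ on $G(j)$ is spanned by the basis elements with $\alpha_j=0$, so it is $\bar G'$. From $0\to\bar G'\to G(j)\xrightarrow{\theta_j}\Sigma^2G(j)\to0$ we get exact sequences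
$$H_n(\bar G')\to H_n(G(j))\to H_{n-2}(G(j))\to H_{n-1}(\bar G')\to H_{n-1}(G(j))\to H_{n-3}(G(j)).$$
Clearly $H_0(G(j))=k$. For $n=2$ the connecting map $H_0(G(j))=k\to H_1(\bar G')$ sends $1$ to $[\partial v_j]=[\tilde z_j]$, so it is an isomorphism. Hence $H_2(G(j))=0$, as $H_2(\bar G')=0$, and $H_1(G(j))=0$. For $n\ge3$, $H_n(\bar G')=0$, so $H_n(G(j))$ embeds in $H_{n-2}(G(j))$, which vanishes by induction on $n$.

So $\varepsilon:G\to k$ is an isomorphism in $D$, and $\varphi\mapsto\varphi\varepsilon$ is an isomorphism $E\cong W$, linear for the left action of $HH^*(R)$. Since $W$ is finitely generated over $HH^*(R)$, so is $E$. This is (d).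

**Step 3.** *To compute the Krull dimension we first show that $HH^*(R)\to E$, $\chi\mapsto\chi_k$, has nilpotent kernel.* Let $\mathfrak m^\ell=0$. We claim that a product $\chi_\ell\cdots\chi_1$ of homogeneous elements of the kernel (here the $\chi_j$ are arbitrary such elements) is zero. For a bimodule $M$, $\tilde\chi\otimes1$ on $F\otimes_RM\simeq M$ gives a map $\chi_M:M\to\Sigma^nM$ in $D(R^e)$, natural in $M$, with $\chi_R=\chi$. We show inductively that $\chi_j\cdots\chi_1$ factors in $D(R^e)$ as $R\xrightarrow{\pi_j}\Sigma^a\mathfrak m^j\xrightarrow{\iota}\Sigma^aR$, with $\iota$ the inclusion. Take $\pi_0=\mathrm{id}$. Given $\pi_j$, naturality gives, up to sign,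
$$\chi_{j+1}\,\iota\,\pi_j=\iota\,(\chi_{j+1})_{\mathfrak m^j}\,\pi_j .$$
Let $V=\mathfrak m^j/\mathfrak m^{j+1}$. By naturality the composite of $(\chi_{j+1})_{\mathfrak m^j}\pi_j$ with the projection to $V$ factors through $(\chi_{j+1})_V$. The bimodule $V$ is a sum of copies of $k$. On $F\otimes_Rk$ the right action factors through $k$, so $\chi_{j+1}$ acts on the bimodule $k$ by the restriction of $(\chi_{j+1})_k\in E$ along $R^e\to R\otimes_kk=R$. That is zero. So the composite is zero, and $(\chi_{j+1})_{\mathfrak m^j}\pi_j$ lifts along the triangle $\mathfrak m^{j+1}\to\mathfrak m^j\to V\to$ to a map $\pi_{j+1}$ into a shift of $\mathfrak m^{j+1}$. For $j=\ell$ the product factors through $\mathfrak m^\ell=0$.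

**Step 4.** *The Krull dimension.* Assume (a)–(d). By Step 3, $\dim HH^{ev}(R)=\dim\mathcal H'$, where $\mathcal H'\subseteq E$ is the image of $HH^{ev}(R)$. Under $E\cong W$, a class $\chi$ acts by left multiplication by $\chi_k$, so the ring $S$ of Section 6 is the subring of $\mathcal H'$ generated by the $(\chi_i)_k$. Since $E$ is finite over the Noetherian ring $S$, so is the submodule $\mathcal H'$. Hence $\dim\mathcal H'=\dim S=r=e$.

**Step 5.** *The lower bound, for arbitrary $R\ne k$.* Let $u_1,\dots,u_q$ be a basis of $\operatorname{soc}R$ and $n=e+2i$. By Lemma 4.1, which assumes no finiteness, the kernel of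
$$(E^n)^q\to HH^n(R),\qquad(\varphi_a)\mapsto\sum_au_a\varphi_a,$$
is contained in the kernel of $(\varphi_a)\mapsto(t(\varphi_a\varepsilon))_a$. So $\dim HH^n(R)$ is at least the rank of the second map. By Lemma 3.5, $\varphi\mapsto\varphi\varepsilon$ is onto $W^n$, and restriction to the span of the $\omega v^{(\alpha)}$ with $|\alpha|=i$ is onto. So the rank is $q\cdot\#\{\alpha\in\mathbb N^r:|\alpha|=i\}=q\binom{i+r-1}{r-1}$.

For $R=k[x]/(x^2)$ with $\operatorname{char}k\ne2$ we have $e=r=q=1$, and the bound in degree $1+2i$ is $1$. By Example 2.1, $\dim HH^n(R)=1$ for every $n\ge1$, so equality holds for all $i$. This completes the proof of Theorem B. $\blacksquare$
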